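# Integer Heffter array sets with three columns

## The theorem for $m\times 3$ arrays

**Theorem 1.** Let $m\ge 5$ be odd and $c\ge 1$ with $mc\equiv 0,1\pmod 4$. Then an $\mathrm{IHS}(m,3;c)$ exists.

**Theorem 2.** For every $m\ge 4$, of either parity, and every $c\ge 1$: an $\mathrm{IHS}(m,3;c)$ exists if and only if $mc\equiv 0,1\pmod 4$.

**Definition.** An *integer Heffter array set* $\mathrm{IHS}(m,n;c)$ is a collection of $c$ arrays of size $m\times n$, with no empty cells, such that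

- the entries are the elements of a set $\Omega\subset\mathbb Z$ for which $\{\Omega,-\Omega\}$ is a partition of $\{\pm1,\dots,\pm mnc\}$; in other words, the absolute values of the $mnc$ entries are exactly $1,2,\dots,mnc$, each once;
- every $\omega\in\Omega$ appears once and in a unique array;
- in every array each row and each column has sum $0$ in $\mathbb Z$.

In plain words: take the numbers $1,\dots,mnc$, give each a sign, and deal them into $c$ rectangles so that every line of every rectangle sums to zero. The problem, posed in Fiorenza Morini and Marco Antonio Pellegrini, "An update on the existence of integer Heffter arrays", arXiv:2510.08302 (2025), asks for an $\mathrm{IHS}(m,3;c)$ for all $c\ge1$ and all odd $m\ge3$ with $\gcd(m,3)=1$ and $mc\equiv0,1\pmod4$. An odd $m\ge 3$ coprime to $3$ is at least $5$, so Theorem 1 answers it affirmatively; coprimality to $3$ is used only to exclude $m=3$, a value that we do not treat.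

Here is an $\mathrm{IHS}(4,3;1)$, with entries of absolute values $1,\dots,12$:
$$\begin{pmatrix}1&8&-9\\2&-12&10\\3&-7&4\\-6&11&-5\end{pmatrix}$$
The columns are $1+2+3-6$, $8-12-7+11$ and $-9+10+4-5$, all zero.

**The congruence is necessary.** The sum of all entries of an $\mathrm{IHS}(m,3;c)$ is $0$. An integer has the parity of its absolute value, so $1+2+\dots+3mc=\frac{3mc(3mc+1)}2$ is even. Hence $3mc\equiv 0,3\pmod 4$, that is, $mc\equiv 0,1\pmod 4$. This is the "only if" half of Theorem 2. The rest of the lecture is construction.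

**One array.** For $c=1$ we quote the only external result of the proof: D. S. Archdeacon, T. Boothby, J. H. Dinitz, *Tight Heffter arrays exist for all possible values*, J. Combin. Des. 25 (2017). It says that an integer $m\times n$ array with no empty cells, with entries of absolute values exactly $1,\dots,mn$, each once, and all row and column sums $0$, exists if and only if $m,n\ge3$ and $mn\equiv 0,3\pmod 4$. This is exactly an $\mathrm{IHS}(m,n;1)$, and for $n=3$ the condition reads $m\equiv 0,1\pmod 4$. So Theorem 1 holds for $c=1$. For odd $m$ and $c=2$ we have $mc\equiv 2\pmod 4$, which is excluded. **For odd $m$ we may therefore assume $c\ge3$.**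

Throughout, $[x,y]$ is the set of integers from $x$ to $y$; $[x+1,x]$ is empty.

## Rows become triples, columns become vector sums

With three columns a row is a very rigid object: three nonzero integers of distinct absolute values with sum $0$. The entry of largest absolute value must then have the sign opposite to the other two, and its absolute value is their sum.

**Definition.** A *triple* $(p,q,r)$ has positive integer entries with $p+q=r$. Its *row forms* are the vectors obtained from $\pm(p,q,-r)$ by permuting coordinates. A *decomposition of order $t$* is a set of triples that partitions $\{1,\dots,3t\}$; it has $t$ triples. A set of triples is a *zero-set* if one can choose a row form of each so that the chosen vectors have sum $(0,0,0)$.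

By the remark above, an $\mathrm{IHS}(m,3;c)$ is the same thing as a decomposition of order $mc$ that is split into $c$ zero-sets of $m$ triples each. In the example, the triples are $(1,8,9),(2,10,12),(3,4,7),(5,6,11)$.

So there are two tasks: to find decompositions, and to group the triples so that the column sums vanish. The second needs sums that are easy to cancel.

**Definition.** For $k\ge1$ a vector is *of type $k$* if it is a coordinate permutation of $\pm k(2,-1,-1)$. A set of triples is a *$k$-set* if row forms can be chosen with sum of type $k$. A $k$-set of two triples is a *$k$-pair*, one of three triples is a *$k$-triangle*.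

For example $\{(6,27,33),(8,26,34)\}$ is a $1$-pair, since $(8,26,-34)-(6,27,-33)=(2,-1,-1)$.

If we permute the columns of all chosen row forms in the same way, or change all their signs, they stay row forms. All vectors of type $k$ arise from one of them in this way. So *for a $k$-set we can make the sum any vector of type $k$ we like.*

**Lemma 1.** For disjoint sets of triples:

- (a) the union of two $k$-sets is a zero-set;
- (b) the union of $n\ge2$ $1$-sets is a zero-set;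
- (c) a set whose row forms can have sum $(-3,0,3)$, together with $n\ge 2$ $1$-sets, is a zero-set.

*Proof.* (a) Give one the sum $v$ and the other the sum $-v$. (b) Cancel in pairs by (a); if $n$ is odd, first use three of them with $(2,-1,-1)+(-1,2,-1)+(-1,-1,2)=0$. (c) We have
$$(3,0,-3)=(2,-1,-1)+(1,1,-2)=(2,-1,-1)+(2,-1,-1)+(-1,2,-1).$$
If $n$ is even, let two of the $1$-sets have the first pair of sums; if $n$ is odd, let three of them have the sums on the right. The remaining ones are even in number and cancel in pairs. $\square$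

## The families $E_a$ and $O_b$

We want many triples of which neighbors form $1$-pairs. For integers $A,\beta$ and $a,b\ge1$ put
$$E_a=(2a,\;A-a,\;A+a),\qquad O_b=(2b-1,\;\beta+1-b,\;\beta+b).\tag{1}$$
They are used only for values for which all entries are positive.

**Signed indices.** It pays to allow indices of both signs. For every integer $a\neq0$ and every integer $b$ consider
$$(2a,\;A-a,\;-(A+a)),\qquad (2b-1,\;\beta+1-b,\;-(\beta+b)).\tag{2}$$
The first is a row form of $E_{|a|}$: for $a=-\alpha<0$ it is $(-2\alpha,A+\alpha,-(A-\alpha))$, which is $-(2\alpha,A-\alpha,-(A+\alpha))$ with the last two coordinates exchanged. The second is a row form of $O_b$ if $b\ge1$, and of $O_{1-b}$ if $b\le0$: with $b'=1-b$ it reads $(-(2b'-1),\beta+b',-(\beta+1-b'))$.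

**Pairs.** Both vectors in (2) change by $(2k,-k,-k)$ when the index grows by $k$. Hence
$$\{E_a,E_{a+k}\}\text{ and }\{O_b,O_{b+k}\}\text{ are }k\text{-pairs},\qquad \{O_b,O_{b'}\}\ (b\ne b')\text{ is also a }(b+b'-1)\text{-pair}.\tag{3}$$
For the last claim use the signed indices $b$ and $1-b'$, whose difference is $b+b'-1$. In particular *an interval of indices of even length splits into $1$-pairs of consecutive indices.*

**Runs.** Put three $E$-rows in cyclic position: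
$$(2a_1,A-a_1,-(A+a_1)),\quad(-(A+a_2),2a_2,A-a_2),\quad(A-a_3,-(A+a_3),2a_3).$$
The sum is
$$(2a_1-a_2-a_3,\;-a_1+2a_2-a_3,\;-a_1-a_2+2a_3).\tag{4}$$
For three $O$-rows in the same position the first column is $(2b_1-1)-(\beta+b_2)+(\beta+1-b_3)=2b_1-b_2-b_3$, and likewise in the other columns, so (4) holds with $b$'s. For three consecutive indices the sum is $(-3,0,3)$. Call three consecutive $E$'s, or three consecutive $O$'s, a *$3$-run*. An interval of length $L$ splits into $\alpha$ $3$-runs and consecutive $1$-pairs whenever $L-3\alpha\ge0$ is even.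

**What the families cover.** For indices in $[1,n]$:
$$\begin{aligned}E_a:&\quad 2,4,\dots,2n \text{ and } [A-n,A+n]\setminus\{A\};\\ O_b:&\quad 1,3,\dots,2n-1\text{ and }[\beta+1-n,\beta+n].\end{aligned}\tag{5}$$
If the index $a$ is dropped, the numbers $2a$, $A-a$, $A+a$ become free; if $b$ is dropped, $2b-1$, $\beta+1-b$, $\beta+b$ become free. The $O$'s leave no hole, but the $E$'s always leave the hole $A$. So a few special triples must be added. Here is the first decomposition.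

**D1** ($t=2P$, $P\ge4$ even). $A=3P$, $\beta=5P-1$; $E_a$ for $a\in[1,P-1]\setminus\{\frac P2\}$; $O_b$ for $b\in[1,P]$;
$$S_1=(\tfrac{5P}2,\tfrac{7P}2,6P),\qquad S_2=(P,2P,3P).$$
*Check.* By (5) the $E$'s cover the even numbers up to $2P-2$ except $P$, and $[2P+1,4P-1]$ except $\frac{5P}2,3P,\frac{7P}2$. The $O$'s cover the odd numbers up to $2P-1$ and $[4P,6P-1]$. In $[1,6P]$ exactly $P,2P,\frac{5P}2,3P,\frac{7P}2,6P$ are missing, and these are the entries of $S_1,S_2$.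

**The smallest case by hand: $m=4$, $c=2$.** Take $P=4$, so $A=12$ and $\beta=19$. The eight triples are
$$E_1=(2,11,13),\ E_3=(6,9,15),\ O_1=(1,19,20),\ O_2=(3,18,21),$$
$$O_3=(5,17,22),\ O_4=(7,16,23),\ S_1=(10,14,24),\ S_2=(4,8,12).$$
The difference of $(10,14,-24)$ and $(4,8,-12)$ is $(6,6,-12)$, so $\{S_1,S_2\}$ is a $6$-pair; and $\{O_4,O_3\}$ is a $(4+3-1)$-pair. Also $\{E_1,E_3\}$ is a $2$-pair, and so is $\{O_1,O_2\}$, since $1+2-1=2$. This gives the two arrays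
$$\begin{pmatrix}10&14&-24\\-4&-8&12\\16&-23&7\\-22&17&5\end{pmatrix},\qquad\begin{pmatrix}6&9&-15\\-2&-11&13\\-3&-18&21\\-1&20&-19\end{pmatrix}.$$

## Even $m$: pairs are enough

This section proves sufficiency in Theorem 2 for even $m$, assuming Theorem 1 when $m\equiv2\pmod4$, $m\ge10$. For even $m$ the condition $mc\equiv0,1\pmod4$ means $mc\equiv0\pmod 4$. We use D1 with $P=mc/2$, which is even. Since
$$(\tfrac{5P}2,\tfrac{7P}2,-6P)-(P,2P,-3P)=\tfrac{3P}2(1,1,-2),$$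
$\{S_1,S_2\}$ is a $\frac{3P}2$-pair. The only other difficulty is the absent index $\frac P2$, which may leave $E$-intervals of odd length.

**Step 1: $m=4$.** The aim is to absorb $S_1,S_2$ and to leave only intervals of even length. For $c=1$ we have the array displayed at the start (or the quoted theorem, as $12\equiv0$). Let $c\ge2$, so $P=2c\ge4$. By (3), $\{O_P,O_{P/2+1}\}$ is a $\frac{3P}2$-pair, so $\{S_1,S_2,O_P,O_{P/2+1}\}$ is a zero-set.

If $\frac P2$ is even, $\{E_{P/2-1},E_{P/2+1}\}$ and $\{O_1,O_2\}$ are $2$-pairs, and their union is a zero-set. Left over are $E$ on $[1,\frac P2-2]$ and $[\frac P2+2,P-1]$, and $O$ on $[3,\frac P2]$ and $[\frac P2+2,P-1]$. All four lengths are $\frac P2-2$, which is even.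

If $\frac P2$ is odd, then $P\ge6$, and $\{O_{P/2},O_{P/2+2}\}\cup\{O_1,O_2\}$ is a union of two $2$-pairs, so a zero-set (note $\frac P2\ge3$ and $\frac P2+2<P$). Left over are $E$ on $[1,\frac P2-1]$ and $[\frac P2+1,P-1]$, each of even length $\frac P2-1$, and $O$ on $[3,\frac P2-1]$ and $[\frac P2+3,P-1]$, each of even length $\frac P2-3$.

In both cases split the left-over $4c-8$ triples into $1$-pairs and put two $1$-pairs into each of the remaining $c-2$ arrays.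

**Step 2: $m\equiv0\pmod4$.** This is reduced to Step 1 by stacking. Take an $\mathrm{IHS}(4,3;\frac{mc}4)$ and put its arrays on top of each other in groups of $\frac m4$. Column sums stay $0$.

**Step 3: $m=6$.** The aim is the same as in Step 1, with groups of three pairs. Here $c$ is even and $P=3c\ge6$. By (3), $\{O_P,O_{P/2-1}\}$ is a $(\frac{3P}2-2)$-pair. Give $\{S_1,S_2\}$ the sum $\frac{3P}2v$ and this pair the sum $-(\frac{3P}2-2)v$ with $v=(2,-1,-1)$: the four triples form a $2$-set. Add the $2$-pair $\{E_{P/2-1},E_{P/2+1}\}$ if $\frac P2$ is even, and the $2$-pair $\{O_{P/2-2},O_{P/2}\}$ if $\frac P2$ is odd. This is a zero-set of $6$ triples.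

Left over for $\frac P2$ even: $E$ on $[1,\frac P2-2]$, $[\frac P2+2,P-1]$, both of length $\frac P2-2$, and $O$ on $[1,\frac P2-2]$, $[\frac P2,P-1]$, of lengths $\frac P2-2$, $\frac P2$. For $\frac P2$ odd: $E$ on $[1,\frac P2-1]$, $[\frac P2+1,P-1]$, both of length $\frac P2-1$, and $O$ on $[1,\frac P2-3]$, $[\frac P2+1,P-1]$, of lengths $\frac P2-3$, $\frac P2-1$. All lengths are even. So the $6(c-1)$ triples split into $3(c-1)$ $1$-pairs; use three per array, by Lemma 1(b).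

**Step 4: $m\equiv2\pmod4$, $m\ge10$.** This is reduced to Theorem 1. Since $mc\equiv0\pmod4$, $c$ is even. Put $m'=\frac m2\ge5$, which is odd; $m'\cdot2c\equiv0\pmod4$. Stack the arrays of an $\mathrm{IHS}(m',3;2c)$ two at a time.

So everything now depends on Theorem 1, with $m$ odd and $c\ge3$. An odd number of rows cannot be made of pairs alone.

## Odd $m\ge7$: one run per array

The first thing to try is to make each array odd with one $3$-run. A *regular group* is one $3$-run together with $\frac{m-3}2$ $1$-pairs. It has $m$ triples, and since $\frac{m-3}2\ge2$ it is a zero-set by Lemma 1(c). It remains to hide the special triples in a few special groups. We need one computation and one more decomposition.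

**Lemma 2.** Let $(p,q,A)$ be a triple and $\delta=\beta-A-q$. Let $a,i,j$ be nonzero integers, $b$ an integer, $d=a-i$. The vectors
$$(q,p,-A),\quad(-2a,-(A-a),A+a),\quad(2i,-(A+i),A-i),$$
$$(A+j,-2j,-(A-j)),\quad(-(\beta+1-b),\beta+b,-(2b-1))$$
are row forms of $(p,q,A)$, $E_{|a|}$, $E_{|i|}$, $E_{|j|}$ and $O$, where $O=O_b$ if $b\ge1$ and $O=O_{1-b}$ if $b\le0$. Their sum is
$$(-2d+j+b-1-\delta,\;\;\delta+d-2j+b,\;\;d+j-2b+1).\tag{6}$$
Consequently, if $|a|,|i|,|j|$ are nonzero and distinct, then $\{(p,q,A),E_{|a|},E_{|i|},E_{|j|},O\}$ is a zero-set in each of these cases: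
$$\delta=-2,\ (i,j)=(a-b,\,b-1);\qquad \delta=1,\ (i,j)=(a-b+1,\,b).$$

*Proof.* Up to a permutation of coordinates and a common sign, the last four vectors are those in (2). The columns: the first is $q-2a+2i+A+j-\beta-1+b$, and $q+A-\beta=-\delta$. The second is $p-A+a-A-i-2j+\beta+b$, where $p-A=-q$ and $-q-A+\beta=\delta$. The third is $-A+A+a+A-i-A+j-2b+1$. This is (6). When does (6) vanish? The coordinates sum to $0$, so two equations suffice. The third gives $d=2b-1-j$, and then the second gives $3j=3b-1+\delta$. For $\delta=-2$: $j=b-1$, $d=b$. For $\delta=1$: $j=b$, $d=b-1$. As $i=a-d$, these are the stated choices. $\square$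

**D2** ($t=4h+1$, $h\ge3$). $A=6h+1$, $\beta=10h+1$; $E_a$ for $a\in[1,2h-1]\setminus\{h+1\}$; $O_b$ for $b\in[1,2h-1]$;
$$S_1=(5h,7h+2,12h+2),\quad S_2=(2h+2,4h-1,6h+1),$$
$$S_3=(4h,8h+1,12h+1),\quad S_4=(4h+1,8h+2,12h+3).$$
*Check.* The $E$'s cover the even numbers up to $4h-2$ except $2h+2$, and $[4h+2,8h]$ except $5h,6h+1,7h+2$. The $O$'s cover the odd numbers up to $4h-3$, and $[8h+3,12h]$. Missing in $[1,12h+3]$: $2h+2$, $4h-1,4h,4h+1$, $5h$, $6h+1$, $7h+2$, $8h+1,8h+2$, $12h+1,12h+2,12h+3$, the entries of $S_1,\dots,S_4$.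

Here $(4h+1,8h+2,-(12h+3))-(4h,8h+1,-(12h+1))=(1,1,-2)$, so $\{S_3,S_4\}$ is a $1$-pair.

**Step 1: $mc$ even.** We build one special group from D1 that contains $S_1,S_2$, and count runs and pairs. As $m$ is odd, $c\equiv0\pmod4$, and $P=mc/2\ge14$ is even. Take the rows
$$(\tfrac{5P}2,\tfrac{7P}2,-6P),\quad(-P,-2P,3P),\quad(-2a_1,A+a_1,-(A-a_1)),$$
$$(-(A-a_2),-2a_2,A+a_2),\quad(A-a_3,-(A+a_3),2a_3).$$
Their sum is $(\frac{3P}2-2a_1+a_2-a_3,\ \frac{3P}2+a_1-2a_2-a_3,\ -3P+a_1+a_2+2a_3)$. For $a_1=P-2$, $a_2=P-1$, $a_3=\frac P2+1$ it is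
$$\big(\tfrac{3P}2-2P+4+P-1-\tfrac P2-1,\ \tfrac{3P}2+P-2-2P+2-\tfrac P2-1,\ -3P+2P-3+P+2\big)=(2,-1,-1).$$
So $\{S_1,S_2,E_{P-2},E_{P-1},E_{P/2+1}\}$ is a $1$-set; the three indices are distinct because $P>6$. Together with $\frac{m-5}2\ge1$ $1$-pairs it is a zero-set of $m$ triples, by Lemma 1(b).

The other $mc-5$ triples are $E$ on $[1,\frac P2-1]$ and $[\frac P2+2,P-3]$, of lengths $\frac P2-1$ and $\frac P2-4$, and $O$ on $[1,P]$. Exactly one of the two $E$-lengths is odd, and it is at least $3$ since $\frac P2\ge7$: put one $3$-run there. Put $c-2$ $3$-runs into $O$: this is possible since $c-2$ and $P$ are even and $3(c-2)\le\frac{7c}2\le P$. All else splits into $1$-pairs. We have $c-1$ runs, and the number of pairs is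
$$\tfrac12\big(mc-5-3(c-1)\big)=\tfrac12(mc-3c-2)=\tfrac{m-5}2+(c-1)\tfrac{m-3}2,$$
exactly what the special group and $c-1$ regular groups need.

**Step 2: $mc$ odd.** Now D2 is used, and two special groups are needed, for $S_1$ and for $S_2$. Here $mc\equiv1\pmod4$, $c\ge3$ is odd, and $h=\frac{mc-1}4\ge5$.

*The group of $S_1$.* With $E_h=(2h,5h+1,7h+1)$ and $O_1=(1,10h+1,10h+2)$ the rows
$$(7h+2,5h,-(12h+2)),\quad(-(7h+1),5h+1,2h),\quad(1,-(10h+2),10h+1)$$
have sum $(2,-1,-1)$. So $\{S_1,E_h,O_1\}$ is a $1$-triangle. Add $\frac{m-3}2\ge2$ $1$-pairs.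

*The group of $S_2$.* In Lemma 2 take $(p,q)=(2h+2,4h-1)$; then $\delta=4h-(4h-1)=1$. A zero-set of five triples would not help for $m=7$, where a single $1$-pair would remain; so we choose indices that make (6) of type $1$. With $\delta=1$, (6) is $(-2d+j+b-2,\,1+d-2j+b,\,d+j-2b+1)$.

- If $h$ is even: $a=2h-1$, $i=2h-2$, $j=3$, $b=2$, so $d=1$ and the sum is $(1,-2,1)$. Thus $\{S_2,E_{2h-1},E_{2h-2},E_3,O_2\}$ is a $1$-set.
- If $h$ is odd: $a=h+2$, $i=h-1$, $j=3$, $b=4$, so $d=3$ and the sum is $(-1,2,-1)$. Thus $\{S_2,E_{h+2},E_{h-1},E_3,O_4\}$ is a $1$-set.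

The indices are distinct, differ from $h$ and from the absent $h+1$, and lie in range, because $h\ge5$. Add $\frac{m-5}2\ge1$ $1$-pairs.

*The rest.* For $h$ even there remain $E$ on $\{1,2\}$, $[4,h-1]$, $[h+2,2h-3]$, of lengths $2,h-4,h-4$, and $O$ on $[3,2h-1]$, of length $2h-3$. For $h$ odd there remain $E$ on $\{1,2\}$, $[4,h-2]$, $[h+3,2h-1]$, of lengths $2,h-5,h-3$, and $O$ on $\{2,3\}$ and $[5,2h-1]$, of length $2h-5$. All $E$-lengths are even. Put all $c-2$ (an odd number) $3$-runs into the last $O$-interval: its length is odd, and at least $2h-5=\frac{mc-11}2\ge\frac{7c-11}2\ge3(c-2)$. The rest splits into $1$-pairs. Together with $\{S_3,S_4\}$ the number of $1$-pairs is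
$$\tfrac12\big(mc-8-3(c-2)\big)=\tfrac12(mc-3c-2)=\tfrac{m-3}2+\tfrac{m-5}2+(c-2)\tfrac{m-3}2,$$
as needed for the two special groups and $c-2$ regular groups. **This proves Theorem 1 for $m\ge7$.**

For instance $m=7$, $c=3$ has $h=5$: the groups are built on $\{S_1,E_5,O_1\}$, on $\{S_2,E_7,E_4,E_3,O_4\}$ and on the run $O_5,O_6,O_7$, and they share the five $1$-pairs $S_3S_4$, $E_1E_2$, $E_8E_9$, $O_2O_3$, $O_8O_9$ as $2+1+2$.

## Five rows: triangles that mix $E$'s and $O$'s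

For $m=5$ a regular group would be a run and a single pair. But the run has sum $(-3,0,3)$, the pair has a sum of type $k$, and $(-3,0,3)$ is not of any type $k$. Lemma 1(c) needs two pairs, and there is only room for one.

Choosing three non-consecutive $E$'s does not repair this. Choose row forms of three different $E$'s such that, in every column, the letter $A$ cancels formally. In a row form of an $E$, the letter $A$ occurs with coefficient vector one of $\pm(0,1,-1)$, $\pm(-1,0,1)$, $\pm(1,-1,0)$. If three of these sum to zero, no two are equal and no two are opposite (the third would be twice a vector of this kind, or zero). So one is taken from each $\pm$ class, and since $(0,1,-1),(-1,0,1),(1,-1,0)$ satisfy only one linear relation up to a factor, the three signs agree. Hence, up to a common sign and the order of the rows, we are in the arrangement of (4), with signed indices, and the sum is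
$$\pm(3a_1-\sigma,\;3a_2-\sigma,\;3a_3-\sigma),\qquad \sigma=a_1+a_2+a_3 .$$
A vector of type $k$ has two equal coordinates, so two signed indices would be equal, and then the two triples would be the same. So no such choice gives a sum of type $k$.

This does not say that five such triples can never form a zero-set. A $k$-pair also has row forms whose sum is not of type $k$. In D1 with $P=10$, for example,
$$(8,26,-34)+(-31,2,29)+(28,-32,4)=(5,-4,-1)=-\big[(16,22,-38)+(-21,-18,39)\big],$$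
with rows of $E_4,E_1,E_2$ and of the $1$-pair $E_8,E_9$. But such coincidences are hard to organize. We want *triangles of type $k$*, which can be matched with any $k$-pair by Lemma 1(a).

The way out is to mix the families. Take two $E$-rows and one $O$-row whose coefficient vectors are $(0,1,-1)$ and $(-1,0,1)$ for $A$ and $(1,-1,0)$ for $\beta$. The large letters do not cancel: they leave $(\beta-A)(1,-1,0)$. This constant has to be absorbed by the indices, which is possible when the indices sit near $\frac13|\beta-A|$. The next lemma makes this exact.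

**Lemma 3.** Let $g$ be an integer with $\beta-A=3g-2$ or $A-\beta=3g-1$.

- (i) Let $i\ne j$, and put $u=i+b-g$, $w=j-b-g+1$. If $uw(u+w)=0$ and $(u,w)\neq(0,0)$, then $\{E_i,E_j,O_b\}$ is a $k$-triangle with $k=\max(|u|,|w|)$.
- (ii) The same holds for $\{O_i,O_j,E_a\}$, $i\neq j$, with $u=i-a-g$, $w=j+a-g$.

*Proof.* For later comparison, in (i)
$$2u+w=2i+j+b-3g+1,\quad u+2w=i+2j-b-3g+2,\quad u-w=i-j+2b-1,\tag{7}$$
and in (ii)
$$2u+w=2i+j-a-3g,\quad u+2w=i+2j+a-3g,\quad w-u=j-i+2a.\tag{8}$$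

*Let $\beta-A=3g-2$.* For (i) take the rows
$$(-2i,\,A+i,\,-(A-i)),\quad(-(A+j),\,2j,\,A-j),\quad(\beta+1-b,\,-(\beta+b),\,2b-1).$$
The columns are $(3g-2)+1-2i-j-b$, then $i+2j-b-(3g-2)$, then $i-j+2b-1$. By (7) the sum is $(-2u-w,\;u+2w,\;u-w)$. For (ii) take
$$(2i-1,\,\beta+1-i,\,-(\beta+i)),\quad(-(\beta+1-j),\,-(2j-1),\,\beta+j),\quad(A-a,\,-(A+a),\,2a).$$
The columns are $2i+j-a-2-(3g-2)$, then $(3g-2)+2-i-2j-a$, then $j-i+2a$. By (8) the sum is $(2u+w,\;-u-2w,\;w-u)$.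

*Let $A-\beta=3g-1$.* For (i) take
$$(2j,\,A-j,\,-(A+j)),\quad(-(A-i),\,-2i,\,A+i),\quad(\beta+1-b,\,-(\beta+b),\,2b-1).$$
The columns are $i+2j-b+1-(3g-1)$, then $(3g-1)-2i-j-b$, then $i-j+2b-1$. By (7) the sum is $(u+2w,\;-2u-w,\;u-w)$. For (ii) take
$$(1-2j,\,\beta+j,\,-(\beta+1-j)),\quad(-(\beta+i),\,2i-1,\,\beta+1-i),\quad(A-a,\,-(A+a),\,2a).$$
The columns are $(3g-1)+1-i-2j-a$, then $2i+j-a-1-(3g-1)$, then $j-i+2a$. By (8) the sum is $(-u-2w,\;2u+w,\;w-u)$.

Up to order and sign the three coordinates are always $2u+w$, $-(u+2w)$, $w-u$. If $w=0$ they are $2u,-u,-u$; if $u=0$ they are $w,-2w,w$; if $w=-u$ they are $u,u,-2u$. Each is of type $\max(|u|,|w|)$. $\square$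

We shall use five shapes. Each is read off from Lemma 3.

- **T1**$(s\to b)$ is $\{E_{g-s},E_{g-1+s},O_b\}$ with $b\ne s$. Here $u=b-s$, $w=s-b$, so it is a $|b-s|$-triangle.
- **T2a**$(s)$ is $\{O_{g+s},O_{g+1-s},E_s\}$, with $(u,w)=(0,1)$.
- **T2b**$(s)$ is $\{O_{g+s-1},O_{g-s},E_s\}$, with $(u,w)=(-1,0)$.
- **T2c**$(s)$ is $\{O_{g+s},O_{g-s},E_{s+1}\}$, with $(u,w)=(-1,1)$.
- **T2d**$(s)$ is $\{O_{g+s+1},O_{g-s},E_s\}$, with $(u,w)=(1,0)$.

All T2's are $1$-triangles. T1 eats $E$'s in a window around $g$ and small $O$'s; T2 eats $O$'s in a window around $g$ and small $E$'s. In T1 the value $b=s$ would give sum zero, so the small $O$'s must be assigned to the $s$ without fixed points, for instance by a shift or by exchanging neighbors. For $s$ running over $[s_0,n]$ the windows are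
$$\begin{aligned}\text{T1}:&\quad E\text{ on }[g-n,\,g-s_0]\cup[g-1+s_0,\,g-1+n];\\ \text{T2a}:&\quad O\text{ on }[g+1-n,\,g+1-s_0]\cup[g+s_0,\,g+n];\\ \text{T2b}:&\quad O\text{ on }[g-n,\,g-s_0]\cup[g+s_0-1,\,g+n-1];\\ \text{T2c}:&\quad O\text{ on }[g-n,\,g-s_0]\cup[g+s_0,\,g+n],\quad E\text{ on }[s_0+1,\,n+1].\end{aligned}\tag{9}$$
In T2a and T2b the $E$'s fill $[s_0,n]$. Also T2d$(1)$ uses $O_{g-1},O_{g+2},E_1$, and T2d$(2)$ uses $O_{g-2},O_{g+3},E_2$.

**Lemma 4.** Suppose a decomposition of order $5c$ is partitioned into $z$ zero-sets of size $5$, triangles and pairs, each triangle and pair having been given a $k$ for which it is a $k$-set. If there are $c-z$ triangles, and for every $k>1$ there are as many $k$-triangles as $k$-pairs, then an $\mathrm{IHS}(5,3;c)$ exists.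

*Proof.* The number of pairs is $\frac12(5c-5z-3(c-z))=c-z$, the number of triangles. Since the numbers agree for each $k>1$, they agree for $k=1$. Match each $k$-triangle with a $k$-pair and use Lemma 1(a). $\square$

**The first instance: $c=4$.** Take D1 with $P=10$, so $A=30$, $\beta=49$, $\beta-A=19=3\cdot7-2$ and $g=7$. The triples are $E_a=(2a,30-a,30+a)$ for $a\in[1,9]\setminus\{5\}$, $O_b=(2b-1,50-b,49+b)$ for $b\in[1,10]$, $S_1=(25,35,60)$, $S_2=(10,20,30)$. The triangles are $\{S_1,S_2,O_4\}$, of type $2$, and the $1$-triangles T1$(1\to2)=\{E_6,E_7,O_2\}$, T2b$(1)=\{O_7,O_6,E_1\}$, T2b$(2)=\{O_8,O_5,E_2\}$. The pairs are $O_1O_3$, of type $2$, and the $1$-pairs $E_3E_4$, $E_8E_9$, $O_9O_{10}$. The four arrays: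
$$\begin{pmatrix}25&35&-60\\-30&20&10\\7&-53&46\\47&-52&5\\-49&50&-1\end{pmatrix}\begin{pmatrix}-12&36&-24\\-37&14&23\\48&-51&3\\-26&34&-8\\27&-33&6\end{pmatrix}\begin{pmatrix}13&43&-56\\-44&-11&55\\29&-31&2\\18&21&-39\\-16&-22&38\end{pmatrix}\begin{pmatrix}15&42&-57\\-45&-9&54\\28&-32&4\\19&40&-59\\-17&-41&58\end{pmatrix}$$
In each, the first three rows have a sum of type $2$ or $1$, and the last two cancel it.

## Four more decompositions, forced by a congruence mod $3$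

Both alternatives of Lemma 3 say that $\beta-A\equiv1\pmod3$. For $m=5$ the condition is $c\equiv0,1\pmod4$. In D1, $\beta-A=2P-1$, so we need $P\equiv1\pmod3$; for $c=12l+4,\ 12l,\ 12l+8$ we have $P=\frac{5c}2=30l+10,\ 30l,\ 30l+20$, and only the first is good. In D2, $\beta-A=4h$, so we need $h\equiv1\pmod 3$; for $c=12l+1,\ 12l+5,\ 12l+9$ we have $h=15l+1,\ 15l+6,\ 15l+11$, and again only the first is good. So for the other four residues of $c$ modulo $12$ we shift $A$ and $\beta$, at the price of more special triples. All checks below use (5).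

**D3** ($t=4h+4$). $A=10h+8$, $\beta=6h+5$; $E_a$ for $a\in[1,2h]$; $O_b$ for $b\in[1,2h+2]\setminus\{h,h+1,h+2\}$;
$$F_1=(2h-1,2h+3,4h+2),\qquad F_2=(2h+1,10h+8,12h+9),$$
$$W_1=(5h+4,7h+7,12h+11),\ W_2=(5h+6,7h+6,12h+12),\ W_3=(5h+5,7h+5,12h+10).$$
*Check.* $E$: even numbers up to $4h$, and $[8h+8,12h+8]\setminus\{10h+8\}$. $O$: odd numbers up to $4h+3$ except $2h-1,2h+1,2h+3$, and $[4h+4,8h+7]$ except $5h+4,5h+5,5h+6,7h+5,7h+6,7h+7$. The exceptions, $4h+2$, $10h+8$ and $[12h+9,12h+12]$ are the $15$ entries of the special triples.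

**D4** ($t=4h$). $A=6h-1$, $\beta=10h-4$; $E_a$ for $a\in[1,2h-2]\setminus D$; $O_b$ for $b\in[1,2h-1]$; $F_2=(2h,4h-1,6h-1)$, $W_1=(5h-1,7h-1,12h-2)$; and one of the following two versions.

- D4(i): $D=\{h-3,h-1,h,h+1,h+2\}$,
$$F_1=(2h-2,2h+2,4h),\qquad F_1'=(2h-6,2h+4,4h-2),$$
$$W_2=(5h-2,7h+1,12h-1),\qquad W_3=(5h-3,7h,12h-3),$$
$$W_4=(5h+2,7h-2,12h),\qquad W_5=(5h,7h-4,12h-4).$$
- D4(ii): $D=\{h-3,h-2,h,h+1,h+3\}$,
$$F_1=(2h-4,2h+2,4h-2),\qquad F_1'=(2h-6,2h+6,4h),$$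
$$W_2=(5h+2,7h-3,12h-1),\qquad W_3=(5h+1,7h-4,12h-3),$$
$$W_4=(5h-2,7h+2,12h),\qquad W_5=(5h-4,7h,12h-4).$$

*Check.* $E$: even numbers up to $4h-4$ except those in $2D$, and $[4h+1,8h-3]$ except $A$ and $A\pm a$ for $a\in D$. $O$: odd numbers up to $4h-3$, and $[8h-2,12h-5]$. Missing are $2D$, $4h-2,4h-1,4h$, $A=6h-1$, the numbers $A\pm a$ with $a\in D$, and $[12h-4,12h]$: $24$ numbers for $8$ triples. In (i): $2D=\{2h-6,2h-2,2h,2h+2,2h+4\}$, the $A-a$ are $5h+2,5h,5h-1,5h-2,5h-3$, and the $A+a$ are $7h-4,7h-2,7h-1,7h,7h+1$. In (ii): $2D=\{2h-6,2h-4,2h,2h+2,2h+6\}$, the $A-a$ are $5h+2,5h+1,5h-1,5h-2,5h-4$, and the $A+a$ are $7h-4,7h-3,7h-1,7h,7h+2$. In both versions the special triples contain each of these once.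

**D5** ($t=4h+1$). $A=6h+1$, $\beta=10h$; $E_a$ for $a\in[1,2h-1]\setminus\{h-1,h,h+1\}$; $O_b$ for $b\in[1,2h]$;
$$F_1=(2h-2,2h+2,4h),\qquad F_2=(2h,4h+1,6h+1),$$
$$W_1=(5h+2,7h,12h+2),\ W_2=(5h+1,7h+2,12h+3),\ W_3=(5h,7h+1,12h+1).$$
*Check.* $E$: even numbers up to $4h-2$ except $2h-2,2h,2h+2$, and $[4h+2,8h]$ except $6h+1$, $5h,5h+1,5h+2$, $7h,7h+1,7h+2$. $O$: odd numbers up to $4h-1$, and $[8h+1,12h]$. The exceptions, $4h$, $4h+1$ and $[12h+1,12h+3]$ are the $15$ special entries.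

**D6** ($t=4h+5$). $A=10h+9$, $\beta=6h+6$; $E_a$ for $a\in[1,2h]$; $O_b$ for $b\in[1,2h+2]\setminus\{h-1,h,h+1,h+2,h+4\}$;
$$F_1=(2h-1,2h+3,4h+2),\ F_1'=(2h-3,2h+7,4h+4),\ F_2=(2h+1,10h+9,12h+10),$$
$$W_1=(5h+6,7h+7,12h+13),\ W_2=(5h+8,7h+6,12h+14),\ W_3=(5h+7,7h+5,12h+12),$$
$$W_4=(5h+5,7h+10,12h+15),\qquad W_5=(5h+3,7h+8,12h+11).$$
*Check.* $E$: even numbers up to $4h$, and $[8h+9,12h+9]\setminus\{10h+9\}$. $O$: odd numbers up to $4h+3$ except $2h-3,2h-1,2h+1,2h+3,2h+7$, and $[4h+5,8h+8]$ except $5h+3,5h+5,5h+6,5h+7,5h+8$ and $7h+5,7h+6,7h+7,7h+8,7h+10$. The exceptions, $4h+2$, $4h+4$, $10h+9$ and $[12h+10,12h+15]$ are the $24$ special entries.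

**Special pairs.** Subtract the vectors $(p,q,-r)$:

- D3, D5, D6: $W_2-W_3=(1,1,-2)$.
- D4(i): $W_1-W_2=(1,-2,1)$, $W_2-W_3=(1,1,-2)$, $W_4-W_5=(2,2,-4)$, $F_1-F_1'=(4,-2,-2)$.
- D4(ii): $W_2-W_3=(1,1,-2)$, $W_4-W_5=(2,2,-4)$, $F_1-F_1'=(2,-4,2)$.
- D6: $W_4-W_5=(2,2,-4)$, $F_1-F_1'=(2,-4,2)$.

So $W_2W_3$ is always a $1$-pair, and in D4 and D6 both $W_4W_5$ and $F_1F_1'$ are $2$-pairs.

## The ledgers for $m=5$, $c\ge4$

In each case we say which triangles, pairs and zero-sets are used, and then walk along the $E$-axis and the $O$-axis to see that every available index is used exactly once. "Pairs" on an axis means an interval split into consecutive $1$-pairs; its length is given in parentheses, and the point to check is that it is even. Windows come from (9). At the end we count triangles and match the $k>1$, and Lemma 4 finishes. The cases cover all $c\ge4$ with $c\equiv0,1\pmod4$, by residues modulo $12$.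

### Case A: $c=12l+4$, $l\ge0$, with D1

$P=30l+10$, $\beta-A=2P-1=60l+19$, $g=20l+7$. Indices: $E$ on $[1,30l+9]\setminus\{15l+5\}$, $O$ on $[1,30l+10]$.

To absorb $S_1,S_2$, take $b=10l+4$ and the rows
$$(\tfrac{5P}2,\tfrac{7P}2,-6P),\quad(-3P,2P,P),\quad(2b-1,-(5P-1+b),5P-b).$$
The sum is $(-\frac P2+2b-1,\ \frac P2+1-b,\ -b)=(5l+2,5l+2,-(10l+4))$. So $\{S_1,S_2,O_{10l+4}\}$ is a $(5l+2)$-triangle.

**$l$ even.** Its partner is the $(5l+2)$-pair $O_1O_{5l+3}$. Use T1$(s\to s+1)$ for $s\in[1,5l+1]$ and T2b$(s)$ for $s\in[1,7l+2]$.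

- $E$-axis: $[1,7l+2]$ T2b; $[7l+3,15l+4]$ pairs ($8l+2$); $15l+5$ absent; $[15l+6,25l+7]$ T1; $[25l+8,30l+9]$ pairs ($5l+2$).
- $O$-axis: $1$ partner; $[2,5l+2]$ T1; $5l+3$ partner; $[5l+4,10l+3]$ pairs ($5l$); $10l+4$ special; $[10l+5,13l+4]$ pairs ($3l$); $[13l+5,27l+8]$ T2b; $[27l+9,30l+10]$ pairs ($3l+2$).

Triangles: $1+(5l+1)+(7l+2)=c$, and $z=0$. For $k>1$: one $(5l+2)$-triangle, one $(5l+2)$-pair.

**$l$ odd.** The partner is $O_4O_{5l+6}$. Use T1 for $s\in[1,5l]$ with $3\to1$ and $s\to s+1$ otherwise; then $s=3$ gives a $2$-triangle, and the $O$'s used are $[1,5l+1]\setminus\{4\}$. Use T2b$(s)$ for $s\in[1,7l+3]$, and the $2$-pair $E_{15l+4}E_{15l+6}$.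

- $E$-axis: $[1,7l+3]$ T2b; $[7l+4,15l+3]$ pairs ($8l$); $15l+4$ and $15l+6$ the $2$-pair; $15l+5$ absent; $[15l+7,25l+6]$ T1; $[25l+7,30l+9]$ pairs ($5l+3$).
- $O$-axis: $[1,5l+1]\setminus\{4\}$ T1; $4$ partner; $[5l+2,5l+5]$ pairs ($4$); $5l+6$ partner; $[5l+7,10l+3]$ pairs ($5l-3$); $10l+4$ special; $[10l+5,13l+3]$ pairs ($3l-1$); $[13l+4,27l+9]$ T2b; $[27l+10,30l+10]$ pairs ($3l+1$).

Triangles: $1+5l+(7l+3)=c$, $z=0$. For $k>1$: one $(5l+2)$-triangle and pair, one $2$-triangle and pair.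

### Case B: $c=12l$, $l\ge1$, with D3

$h=15l-1$, $A-\beta=4h+3=60l-1$, $g=20l$. Indices: $E$ on $[1,30l-2]$, $O$ on $[1,30l]\setminus\{15l-1,15l,15l+1\}$.

Three special triangles absorb $W_1,F_1,F_2$; the pair $W_2W_3$ is a $1$-pair.

- $\{W_1,E_1,O_{h+3}\}$, $h+3=15l+2$: rows $(7h+7,5h+4,-(12h+11))$, $(2,-(10h+9),10h+7)$, $(-(7h+8),5h+3,2h+5)$, sum $(1,-2,1)$.
- $\{F_1,O_{2h+2},O_1\}$, $2h+2=30l$: rows $(2h+3,-(4h+2),2h-1)$, $(4h+3,4h+4,-(8h+7))$, $(-(6h+5),-1,6h+6)$, sum $(1,1,-2)$.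
- $\{F_2,O_{10l},O_{10l+1}\}$: rows $(2h+1,10h+8,-(12h+9))$ and $(1-2b,-(\beta+1-b),\beta+b)$ for $b=10l,10l+1$. The columns are $2h+3-2(20l+1)=-(10l+1)$, then $10h+8-2(6h+6)+20l+1=-2h-3+20l=-(10l+1)$, then $-(12h+9)+2(6h+5)+20l+1=20l+2$. This is a $(10l+1)$-triangle.

**$l$ odd.** The $(10l+1)$-pair is $O_{15l+3}O_{25l+4}$. Use T1 for $s\in[2,7l+2]$ (an even number of values), exchanging $2\leftrightarrow3$, $4\leftrightarrow5$, …, $7l+1\leftrightarrow7l+2$; all are $1$-triangles. Use T2a$(s)$ for $s\in[2,5l-3]$.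

- $E$-axis: $1$ special; $[2,5l-3]$ T2a; $[5l-2,13l-3]$ pairs ($8l$); $[13l-2,20l-2]$ T1; $\{20l-1,20l\}$ pair; $[20l+1,27l+1]$ T1; $[27l+2,30l-2]$ pairs ($3l-3$).
- $O$-axis: $1$ special; $[2,7l+2]$ T1; $[7l+3,10l-1]$ pairs ($3l-3$); $10l,10l+1$ special; $[10l+2,15l-2]$ pairs ($5l-3$); $[15l-1,15l+1]$ absent; $15l+2$ special; $15l+3$ the $(10l+1)$-pair; $[15l+4,20l-1]$ T2a; $\{20l,20l+1\}$ pair; $[20l+2,25l-3]$ T2a; $[25l-2,25l+3]$ pairs ($6$); $25l+4$ the $(10l+1)$-pair; $[25l+5,30l-1]$ pairs ($5l-5$); $30l$ special.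

Triangles: $3+(7l+1)+(5l-4)=c$, $z=0$. For $k>1$: one $(10l+1)$-triangle and pair.

**$l$ even.** The $(10l+1)$-pair is $O_{15l-2}O_{25l-1}$. Use T1 for $s\in[2,7l+1]$, exchanging $2\leftrightarrow3$, …, $7l\leftrightarrow7l+1$, and T2a$(s)$ for $s\in[2,5l-2]$.

- $E$-axis: $1$ special; $[2,5l-2]$ T2a; $[5l-1,13l-2]$ pairs ($8l$); $[13l-1,20l-2]$ T1; $\{20l-1,20l\}$ pair; $[20l+1,27l]$ T1; $[27l+1,30l-2]$ pairs ($3l-2$).
- $O$-axis: $1$ special; $[2,7l+1]$ T1; $[7l+2,10l-1]$ pairs ($3l-2$); $10l,10l+1$ special; $[10l+2,15l-3]$ pairs ($5l-4$); $15l-2$ the $(10l+1)$-pair; $[15l-1,15l+1]$ absent; $15l+2$ special; $[15l+3,20l-1]$ T2a; $\{20l,20l+1\}$ pair; $[20l+2,25l-2]$ T2a; $25l-1$ the $(10l+1)$-pair; $[25l,30l-1]$ pairs ($5l$); $30l$ special.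

Triangles: $3+7l+(5l-3)=c$, $z=0$. For $k>1$: one $(10l+1)$-triangle and pair.

### Case C: $c=12l+8$, $l\ge0$, with D4

$h=15l+10$, $\beta-A=4h-3=60l+37$, $g=20l+13$. Indices: $E$ on $[1,30l+18]\setminus D$, $O$ on $[1,30l+19]$. For $F_2=(2h,4h-1,A)$ Lemma 2 applies with $q=4h-1$, $\delta=(4h-3)-(4h-1)=-2$.

**$l$ odd, D4(i).** A $2$-triangle with $W_1$: $\{W_1,O_1,E_{h+3}\}$ has the rows $(7h-1,5h-1,-(12h-2))$, $(1,-(10h-3),10h-4)$, $(-(7h+2),5h-4,2h+6)$, sum $(-2,-2,4)$. A zero-set with $F_2$: $\{F_2,E_{h-4},E_{h-2},E_3,O_3\}$, by Lemma 2 with $(a,b)=(h-4,-2)$, so $i=h-2$, $j=-3$ and $O=O_{1-b}=O_3$. Use T1 for $s\in[2,5l-1]$ with $2\to4$, $3\to2$, and $s\to s+1$ for $s\ge4$; then $s=2$ gives a $2$-triangle, the others $1$-triangles, and the $O$'s used are $\{2\}\cup[4,5l]$. Use T2d$(1)$, T2d$(2)$, and T2a$(s)$ for $s\in[4,7l+9]$: by (9) their $O$'s are $[13l+5,20l+10]\cup[20l+17,27l+22]$ from T2a and $20l+11,20l+12,20l+15,20l+16$ from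 the T2d's. Use the $2$-pairs $W_4W_5$, $F_1F_1'$ and the $1$-pair $W_2W_3$.

- $E$-axis: $1,2$ T2d; $3$ zero-set; $[4,7l+9]$ T2a; $[7l+10,15l+5]$ pairs ($8l-4$); $[15l+6,15l+13]=[h-4,h+3]$: here $h-4,h-2$ zero-set, $h+3$ special, the rest is $D$; $[15l+14,20l+11]$ T1; $\{20l+12,20l+13\}$ pair; $[20l+14,25l+11]$ T1; $[25l+12,30l+18]$ pairs ($5l+7$).
- $O$-axis: $1$ special; $2$ T1; $3$ zero-set; $[4,5l]$ T1; $[5l+1,13l+4]$ pairs ($8l+4$); $[13l+5,20l+12]$ T2a and T2d; $\{20l+13,20l+14\}$ pair; $[20l+15,27l+22]$ T2d and T2a; $[27l+23,30l+19]$ pairs ($3l-3$).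

Triangles: $1+(5l-2)+2+(7l+6)=12l+7=c-1$, and $z=1$. For $k>1$: two $2$-triangles, two $2$-pairs.

**$l\ge2$ even, D4(ii).** The $2$-triangle: $\{W_1,O_1,E_{h-1}\}$ with rows $(7h-1,5h-1,-(12h-2))$, $(1,-(10h-3),10h-4)$, $(-(7h-2),5h,2h-2)$, sum $(2,2,-4)$. The zero-set: $\{F_2,E_{h+2},E_{h+4},E_3,O_3\}$, by Lemma 2 with $(a,b)=(h+2,-2)$, so $i=h+4$, $j=-3$. Use T1 for $s\in[2,5l-2]$ with $2\to4$, $3\to2$, $s\to s+1$ for $s\ge4$ (again one $2$-triangle; $O$'s $\{2\}\cup[4,5l-1]$). Use T2d$(1)$, T2d$(2)$, T2a$(s)$ for $s\in[4,7l+10]$, and the same three special pairs as before.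

- $E$-axis: $1,2$ T2d; $3$ zero-set; $[4,7l+10]$ T2a; $[7l+11,15l+6]$ pairs ($8l-4$); $[15l+7,15l+14]=[h-3,h+4]$: here $h-1$ special, $h+2,h+4$ zero-set, the rest is $D$; $[15l+15,20l+11]$ T1; $\{20l+12,20l+13\}$ pair; $[20l+14,25l+10]$ T1; $[25l+11,30l+18]$ pairs ($5l+8$).
- $O$-axis: $1$ special; $2$ T1; $3$ zero-set; $[4,5l-1]$ T1; $[5l,13l+3]$ pairs ($8l+4$); $[13l+4,20l+12]$ T2a and T2d; $\{20l+13,20l+14\}$ pair; $[20l+15,27l+23]$ T2d and T2a; $[27l+24,30l+19]$ pairs ($3l-4$).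

Triangles: $1+(5l-3)+2+(7l+7)=12l+7=c-1$, $z=1$. For $k>1$: two $2$-triangles, two $2$-pairs.

**$l=0$, $c=8$, D4(i).** Here $h=10$, $A=59$, $\beta=96$, $g=13$, with $E$-indices $1,\dots,6,8,13,\dots,18$ and $O$-indices $1,\dots,19$.

- $2$-triangles: $\{W_3,O_1,E_8\}$, with the rows $(70,47,-117)$, $(-1,-96,97)$, $(-67,51,16)$, sum $(2,2,-4)$; and $\{E_{13},E_{14},O_2\}$, by Lemma 3(i) with $(u,w)=(2,0)$.
- $2$-pairs: $W_4W_5$ and $F_1F_1'$.
- Zero-set: $\{F_2,E_2,E_{15},E_{16},O_{17}\}$, by Lemma 2 with $(a,b)=(2,17)$, so $i=-15$, $j=16$.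
- $1$-triangles, by Lemma 3(ii): $\{O_{14},O_{13},E_1\}$, $\{O_{15},O_{10},E_3\}$, $\{O_{16},O_9,E_4\}$, $\{O_{19},O_8,E_5\}$, $\{O_{18},O_7,E_6\}$, with $(u,w)=(0,1),(-1,0),(-1,0),(1,0),(-1,0)$.
- $1$-pairs: $W_1W_2$, $E_{17}E_{18}$, $O_3O_4$, $O_5O_6$, $O_{11}O_{12}$.

Every triple is used once; there are $7=c-1$ triangles, $z=1$, two $2$-triangles and two $2$-pairs.

### Case D: $c=12l+9$, $l\ge0$, with D5

$h=15l+11$, $\beta-A=4h-1=60l+43$, $g=20l+15$. Indices: $E$ on $[1,30l+21]\setminus\{15l+10,15l+11,15l+12\}$, $O$ on $[1,30l+22]$. Note $h-2=15l+9$, $h+2=15l+13$, $2h-2=30l+20$, $2h-1=30l+21$, $2h=30l+22$.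

To absorb $F_1$: $\{F_1,E_{2h-2},E_1\}$ is a $1$-triangle, with the rows $(2h+2,-4h,2h-2)$, $(4h-4,4h+3,-(8h-1))$, $(-6h,-2,6h+2)$, sum $(-2,1,1)$. To absorb $F_2=(2h,4h+1,A)$: here $\delta=(4h-1)-(4h+1)=-2$, and Lemma 2 with $(a,b)=(h-2,2h)$, so $i=-(h+2)$, $j=2h-1$, gives the zero-set $\{F_2,E_{h-2},E_{h+2},E_{2h-1},O_{2h}\}$. The pair $W_2W_3$ is a $1$-pair. For $W_1$: the rows
$$(5h+2,7h,-(12h+2)),\quad(2b-1,-(\beta+b),\beta+1-b),\quad(-(A+a),A-a,2a)$$
of $W_1,O_b,E_a$ have sum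
$$(-h+2b-a,\;\;3h+1-b-a,\;\;-2h-1-b+2a).\tag{10}$$

**$l$ even.** With $b=10l+7$, $a=25l+19$, (10) is $(-2k,k,k)$ with $k=10l+8$, so $\{W_1,O_{10l+7},E_{25l+19}\}$ is a $(10l+8)$-triangle. Its partner is $E_{15l+8}E_{25l+16}$. Use T1$(s\to s-1)$ for $s\in[2,5l+1]$ (no $s$ if $l=0$) and T2b$(s)$ for $s\in[2,7l+7]$.

- $E$-axis: $1$ special; $[2,7l+7]$ T2b; $[7l+8,15l+7]$ pairs ($8l$); $15l+8$ partner; $15l+9$ zero-set; $[15l+10,15l+12]$ absent; $15l+13$ zero-set; $[15l+14,20l+13]$ T1; $\{20l+14,20l+15\}$ pair; $[20l+16,25l+15]$ T1; $25l+16$ partner; $\{25l+17,25l+18\}$ pair; $25l+19$ special; $[25l+20,30l+19]$ pairs ($5l$); $30l+20$ special; $30l+21$ zero-set.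
- $O$-axis: $[1,5l]$ T1; $[5l+1,10l+6]$ pairs ($5l+6$); $10l+7$ special; $[10l+8,13l+7]$ pairs ($3l$); $[13l+8,20l+13]$ T2b; $\{20l+14,20l+15\}$ pair; $[20l+16,27l+21]$ T2b; $[27l+22,30l+21]$ pairs ($3l$); $30l+22$ zero-set.

Triangles: $2+5l+(7l+6)=12l+8=c-1$, $z=1$. For $k>1$: one $(10l+8)$-triangle and pair.

**$l$ odd.** With $b=g=20l+15$, $a=25l+20$, (10) is $(-1,-1,2)$, so $\{W_1,O_g,E_{25l+20}\}$ is a $1$-triangle. Use T1 for $s\in[1,5l+1]$ (an even number of values), exchanging $1\leftrightarrow2$, …, $5l\leftrightarrow5l+1$, and T2c$(s)$ for $s\in[1,7l+5]$.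

- $E$-axis: $1$ special; $[2,7l+6]$ T2c; $[7l+7,15l+8]$ pairs ($8l+2$); $15l+9$ zero-set; $[15l+10,15l+12]$ absent; $15l+13$ zero-set; $[15l+14,25l+15]$ T1; $[25l+16,25l+19]$ pairs ($4$); $25l+20$ special; $[25l+21,30l+19]$ pairs ($5l-1$); $30l+20$ special; $30l+21$ zero-set.
- $O$-axis: $[1,5l+1]$ T1; $[5l+2,13l+9]$ pairs ($8l+8$); $[13l+10,20l+14]$ T2c; $20l+15$ special; $[20l+16,27l+20]$ T2c; $[27l+21,30l+21]$ pairs ($3l+1$); $30l+22$ zero-set.

Triangles: $2+(5l+1)+(7l+5)=12l+8=c-1$, $z=1$. All have $k=1$, and so do all pairs.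

### Case E: $c=12l+5$, with D6 for $l\ge1$

Let $l\ge1$. $h=15l+5$, $A-\beta=4h+3=60l+23$, $g=20l+8$. Indices: $E$ on $[1,30l+10]$, $O$ on $[1,30l+12]\setminus\{15l+4,15l+5,15l+6,15l+7,15l+9\}$.

To absorb $W_1$ and $F_2$ together, with $h+3=15l+8$: $\{W_1,F_2,O_{h+3}\}$ is a $1$-triangle, with the rows $(5h+6,7h+7,-(12h+13))$, $(2h+1,-(12h+10),10h+9)$, $(-(7h+9),5h+4,2h+5)$, sum $(-2,1,1)$. The $2$-pairs $W_4W_5$, $F_1F_1'$ must be matched by two $2$-triangles; $W_2W_3$ is a $1$-pair.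

**$l$ odd.** Use T1 for $s\in[2,7l+6]$ with $2\to3$, $3\to1$, $4\to2$, and $s\to s-1$ for $s\ge5$; the values $s=3,4$ give $2$-triangles, and the $O$'s are $[1,7l+5]$. Use T2a$(s)$ for $s\in[1,5l-1]$.

- $E$-axis: $[1,5l-1]$ T2a; $[5l,13l+1]$ pairs ($8l+2$); $[13l+2,20l+6]$ T1; $\{20l+7,20l+8\}$ pair; $[20l+9,27l+13]$ T1; $[27l+14,30l+10]$ pairs ($3l-3$).
- $O$-axis: $[1,7l+5]$ T1; $[7l+6,15l+3]$ pairs ($8l-2$); $[15l+4,15l+9]$ absent except $15l+8$ special; $[15l+10,25l+7]$ T2a; $[25l+8,30l+12]$ pairs ($5l+5$).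

Triangles: $1+(7l+5)+(5l-1)=c$, $z=0$. For $k>1$: two $2$-triangles, two $2$-pairs.

**$l\ge2$ even.** Use T1 for $s\in[2,7l+7]$ with $2\leftrightarrow3$, $4\leftrightarrow5$, $6\leftrightarrow7$, $8\to1$, $9\to10$, $10\to8$, $11\to9$, and $s\to s-1$ for $s\ge12$. The $O$'s are $[1,7l+6]$; $s=8$ gives a $7$-triangle, $s=10,11$ give $2$-triangles, the others $1$-triangles. The $7$-pair is $O_{15l+3}O_{15l+10}$. Use T2a$(s)$ for $s\in[1,5l-2]$.

- $E$-axis: $[1,5l-2]$ T2a; $[5l-1,13l]$ pairs ($8l+2$); $[13l+1,20l+6]$ T1; $\{20l+7,20l+8\}$ pair; $[20l+9,27l+14]$ T1; $[27l+15,30l+10]$ pairs ($3l-4$).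
- $O$-axis: $[1,7l+6]$ T1; $[7l+7,15l+2]$ pairs ($8l-4$); $15l+3$ the $7$-pair; $[15l+4,15l+9]$ absent except $15l+8$ special; $15l+10$ the $7$-pair; $[15l+11,25l+6]$ T2a; $[25l+7,30l+12]$ pairs ($5l+6$).

Triangles: $1+(7l+6)+(5l-2)=c$, $z=0$. For $k>1$: one $7$-triangle and pair, two $2$-triangles and two $2$-pairs.

**$l=0$, $c=5$.** Explicitly:
$$\begin{pmatrix}33&41&-74\\11&-70&59\\-46&27&19\\9&-22&13\\-7&24&-17\end{pmatrix}\begin{pmatrix}42&31&-73\\-2&-58&60\\-44&29&15\\75&-30&-45\\-71&28&43\end{pmatrix}\begin{pmatrix}40&32&-72\\4&-61&57\\-39&34&5\\49&-69&20\\-54&64&-10\end{pmatrix}$$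
$$\begin{pmatrix}18&50&-68\\-52&-14&66\\36&-37&1\\21&26&-47\\-23&-25&48\end{pmatrix}\begin{pmatrix}16&51&-67\\-53&-12&65\\35&-38&3\\8&55&-63\\-6&-56&62\end{pmatrix}$$
All row and column sums vanish, and the absolute values are $1,\dots,75$, each once; both are direct checks.

### Case F: $c=12l+1$, $l\ge1$, with D2

$h=15l+1$, $\beta-A=4h=60l+4$, $g=20l+2$. Indices: $E$ on $[1,30l+1]\setminus\{15l+2\}$, $O$ on $[1,30l+1]$. The pair $S_3S_4$ is a $1$-pair. For $S_2$, Lemma 2 applies with $q=4h-1$, $\delta=1$. For $S_1$ we know the $1$-triangle $\{S_1,E_h,O_1\}$ from the case $m\ge7$; also $\{S_1,E_h,O_2\}$ is a $1$-triangle, with the rows $(7h+2,5h,-(12h+2))$, $(-(7h+1),5h+1,2h)$, $(-3,-10h,10h+3)$, sum $(-2,1,1)$.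

**$l$ odd.** Use $\{S_1,E_h,O_1\}$ and the zero-set $\{S_2,E_{7l+4},E_{7l+3},E_2,O_2\}$, from $(a,b)=(7l+4,2)$, so $i=7l+3$, $j=2$. Use T1$(s\to s+1)$ for $s\in[2,5l-1]$, T2d$(1)$, and T2a$(s)$ for $s\in[3,7l+2]$: the $O$'s of T2a are $[13l+1,20l]\cup[20l+5,27l+4]$, those of T2d$(1)$ are $20l+1,20l+4$.

- $E$-axis: $1$ T2d; $2$ zero-set; $[3,7l+2]$ T2a; $7l+3,7l+4$ zero-set; $[7l+5,15l]$ pairs ($8l-4$); $15l+1$ special; $15l+2$ absent; $[15l+3,20l]$ T1; $\{20l+1,20l+2\}$ pair; $[20l+3,25l]$ T1; $[25l+1,30l+1]$ pairs ($5l+1$).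
- $O$-axis: $1$ special; $2$ zero-set; $[3,5l]$ T1; $[5l+1,13l]$ pairs ($8l$); $[13l+1,20l+1]$ T2a and T2d; $\{20l+2,20l+3\}$ pair; $[20l+4,27l+4]$ T2d and T2a; $[27l+5,30l+1]$ pairs ($3l-3$).

Triangles: $1+(5l-2)+1+7l=12l=c-1$, $z=1$; everything has $k=1$.

**$l$ even.** Use $\{S_1,E_h,O_2\}$ and the zero-set $\{S_2,E_{15l},E_{15l+3},E_2,O_3\}$, from $(a,b)=(15l,-2)$, so $i=15l+3$, $j=-2$, $O=O_3$. Use T1 for $s\in[2,5l-2]$ with $2\to1$ and $s\to s+1$ for $s\ge3$ ($O$'s $\{1\}\cup[4,5l-1]$), T2d$(1)$, and T2a$(s)$ for $s\in[3,7l+3]$.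

- $E$-axis: $1$ T2d; $2$ zero-set; $[3,7l+3]$ T2a; $[7l+4,15l-1]$ pairs ($8l-4$); $15l$ zero-set; $15l+1$ special; $15l+2$ absent; $15l+3$ zero-set; $[15l+4,20l]$ T1; $\{20l+1,20l+2\}$ pair; $[20l+3,25l-1]$ T1; $[25l,30l+1]$ pairs ($5l+2$).
- $O$-axis: $1$ T1; $2$ special; $3$ zero-set; $[4,5l-1]$ T1; $[5l,13l-1]$ pairs ($8l$); $[13l,20l+1]$ T2a and T2d; $\{20l+2,20l+3\}$ pair; $[20l+4,27l+5]$ T2d and T2a; $[27l+6,30l+1]$ pairs ($3l-4$).

Triangles: $1+(5l-3)+1+(7l+1)=12l=c-1$, $z=1$; everything has $k=1$.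

**End of the proofs.** Cases A–F give an $\mathrm{IHS}(5,3;c)$ for all $c\ge4$ with $c\equiv0,1\pmod4$; with the case $m\ge7$ and the quoted theorem for $c=1$, Theorem 1 is proved. Step 4 of the section on even $m$ may therefore be used, and with the necessity of the congruence, Theorem 2 is proved. $\blacksquare$
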